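# Choosing points continuously on every smooth plane cubic

## 1. Nine flexes, and the guess that every multiple of nine occurs

Every nonsingular cubic curve in $\mathbb{CP}^2$ has exactly nine inflection points. When the curve varies, the nine points move continuously and never collide. So nine distinct points can be chosen, continuously, on every smooth cubic. Which other numbers of points can be chosen? The nine flexes suggest a first answer: all multiples of $9$, and nothing else.

Let us make the question precise. Put
$$\mathcal X=\{F(x,y,z)\mid F\text{ is a nonsingular homogeneous polynomial of degree }3\}/\mathbb C^*,$$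
and for $F\in\mathcal X$ let $C_F\subset\mathbb{CP}^2$ be its zero set. The universal cubic $\pi:E\to\mathcal X$ is the bundle with fiber $C_F$ over $F$. For a space $C$ and $n\ge 1$,
$$\mathrm{UConf}_n(C)=\{(x_1,\dots,x_n)\in C^n\mid x_i\ne x_j\text{ for }i\neq j\}/S_n$$
is the space of unordered $n$-tuples of distinct points, in other words of $n$-subsets. Let $\pi_n:E_n\to\mathcal X$ be the bundle with fiber $\mathrm{UConf}_n(C_F)$ over $F$. The question, due to Farb, is: for which $n$ does $\pi_n$ have a section? "Section" always means *continuous* section; it is also called a multisection of degree $n$. (The source of the problem is Jinwen Yao, "Rigidity of multisections to the universal cubic plane curve", arXiv:2607.14128 (2026).)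

Now test the guess. Take a flex $o$ of a cubic $C$ as the origin of the group law. Two flexes differ by a $3$-torsion point, so replacing $o$ by another flex changes $x$ by a $3$-torsion element and does not change $3x$ (as an element of the Jacobian). Hence "the order of $3x$" makes sense without choosing a flex. The points for which $3x$ has order exactly $m$ form a finite subset of $C$. Multiplication by $3$ is nine-to-one, so this subset has $9J_2(m)$ points, where $J_2(m)$ counts the elements of exact order $m$ in $(\mathbb Z/m)^2$. By the Chinese remainder theorem this count is multiplicative, and for $m=p^e$ it is $p^{2e}-p^{2(e-1)}$. So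
$$J_2(m)=m^2\prod_{p\mid m}(1-p^{-2})=\prod_{p^e\| m}p^{2(e-1)}(p^2-1).\tag{1}$$
The first values are
$$\begin{array}{c|cccccccccc}m&1&2&3&4&5&6&7&8&9&10\\ \hline J_2(m)&1&3&8&12&24&24&48&48&72&72\end{array}$$
For $m=1$ we get the nine flexes, for $m=2$ the $27$ sextatic points. For different $m$ the sets are disjoint, so we may take unions. This produces $n=9k$ points whenever $k$ is a sum of *distinct* terms $J_2(m)$, meaning terms with distinct indices $m$. Up to $k=12$ the available values are
$$k=1,\ 3,\ 4,\ 8,\ 9,\ 11,\ 12.$$
So $9,27,36,72$ points work, but for $18$ points ($k=2$) the construction gives nothing, and likewise for $k=5,6,7,10$. Either the guess is wrong or the construction is too poor. It is the guess that is wrong.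

## 2. The admissible degrees modulo 108, for cubics and for elliptic normal curves

**Theorem 1.** For a positive integer $n$ the following are equivalent:

(a) $\pi_n:E_n\to\mathcal X$ has a section;

(b) $9\mid n$ and $n/9\equiv 0,1,3,4,8,9,11\pmod{12}$, i.e. $n\equiv 0,9,27,36,72,81,99\pmod{108}$;

(c) $n=9\sum_{m\in I}J_2(m)$ for some finite nonempty set $I$ of positive integers.

The proof is the same in all degrees $d\ge 3$, and it is cleaner to see where the number $3$ enters. So we work in general.

**Definition.** An *elliptic normal curve* of degree $d\ge3$ is a smooth curve of genus one and degree $d$ in $\mathbb{CP}^{d-1}$ that lies in no hyperplane. The space of all of them is $\mathcal X_d$; its topology is specified in Section 4.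

For $d=3$ these are the smooth plane cubics, and $\mathcal X_3=\mathcal X$. For $d=4$, map a complex torus to $\mathbb{CP}^3$ by $[w:x:y:v]=[1:\wp:\wp':\wp'']$. From $\wp''=6\wp^2-\frac12g_2$ and $\wp'^2=4\wp^3-g_2\wp-g_3$ one reads off that the image lies on the two quadrics $vw=6x^2-\frac12g_2w^2$ and $y^2=\frac23xv-\frac23g_2xw-g_3w^2$.

**Theorem 2.** Let $d\ge 3$. One can continuously choose $n$ distinct unordered points on every curve of $\mathcal X_d$ if and only if $d^2\mid n$ and $k=n/d^2$ is $\equiv 0,1,3,4,8,9,11\pmod{12}$, equivalently if and only if $n=d^2\sum_{m\in I}J_2(m)$ for a finite nonempty set $I$ of positive integers.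

Theorem 1 is the case $d=3$. The method also counts sections up to homotopy. If $\Gamma_4,\Gamma_6$ are subgroups of a group $\Gamma_2$, then $\Gamma_4\backslash\Gamma_2/\Gamma_6$ is the set of double cosets $\Gamma_4g\Gamma_6$.

**Theorem 3.** Let $n=d^2k$. Homotopy classes of sections of degree $n$ over $\mathcal X_d$ are in bijection with
$$\bigsqcup_{(\varepsilon_0,\varepsilon)}\Gamma_4\backslash\Gamma_2/\Gamma_6,$$
the union being over $(\varepsilon_0,\varepsilon)\in\{0,1\}^2$ such that $m=(k-\varepsilon_0-3\varepsilon)/2$ is a nonnegative integer with $m\equiv 0,4\pmod 6$. Here $\Gamma_2$ is the $m$-strand braid group of the $4$-punctured sphere, and $\Gamma_4,\Gamma_6\subset\Gamma_2$ are subgroups isomorphic to the $\frac m2$- and $\lfloor\frac m3\rfloor$-strand braid groups of the $3$-punctured sphere. Consequently, among admissible $k$: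

- if $k\in\{1,3,4\}$, the section is unique up to homotopy;
- for every other admissible $k$ there are infinitely many homotopy classes, hence sections not homotopic to any of the finitely many torsion-point sections of that degree.

For cubics: the known sections exhaust all sections of degree $n$ up to homotopy for $n=9,27,36$, and for no other $n$ for which sections exist.

"Admissible" means that $k\ge1$ satisfies the congruence of Theorem 2. The torsion-point sections are the ones of Section 1, defined for all $d$ in Section 5. The plan: (b)$\Leftrightarrow$(c) is arithmetic (Section 3), (c)$\Rightarrow$(a) is the torsion construction (Section 5), and (a)$\Rightarrow$(b) is the heart (Sections 6–9). Sections 10–14 prove Theorem 3.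

## 3. Sums of distinct values of $J_2$

**Lemma 4.** A positive integer $k$ satisfies $k\equiv0,1,3,4,8,9,11\pmod{12}$ if and only if $k=\sum_{m\in I}J_2(m)$ for some finite nonempty set $I$ of positive integers.

*Proof.* **Step 1: only $m\le 3$ matters modulo 12.** We have $J_2(1)=1$, $J_2(2)=3$, $J_2(3)=8$. I claim $12\mid J_2(m)$ for $m\ge4$; use the product in (1). If a prime $p\ge5$ divides $m$, then $24\mid p^2-1$. Otherwise $m=2^a3^b$. If $6\mid m$, then $3\cdot 8\mid J_2(m)$. If $m=2^a$ with $a\ge2$, then $J_2(m)=3\cdot4^{a-1}$. If $m=3^b$ with $b\ge2$, then $J_2(m)=8\cdot 9^{b-1}$. All of these are divisible by $12$. So $\sum_{m\in I}J_2(m)$ is, modulo $12$, a subset sum of $\{1,3,8\}$. These are $0,1,3,4,8,9,11,12$, which gives the residues in the list.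

**Step 2: all multiples of 12 are sums over distinct $m\ge4$.** Put $t_m=J_2(m)/12$ for $m\ge4$. I claim that every integer $t\ge0$ is a sum of $t_m$ over a finite set of distinct $m\ge4$. It suffices that
$$t_m\le 1+\sum_{4\le l<m}t_l\qquad(m\ge4).\tag{2}$$
Indeed, if the subset sums of $t_4,\dots,t_{m-1}$ are all the integers in $[0,s]$ with $s=\sum_{4\le l<m}t_l$, then those of $t_4,\dots,t_m$ fill $[0,s]\cup[t_m,s+t_m]$. By (2) these intervals leave no integer out. The upper end tends to infinity.

For $m=4,5,6$ we have $t_m=1,2,2$, and the right side of (2) is $1,2,4$. Let $m\ge7$. For any prime $p\mid m$ we have $J_2(m)\le m^2-m^2/p^2\le m^2-1$. Also $J_2(l)\ge l^2\prod_{j\ge2}(1-j^{-2})=l^2/2$, because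
$$\prod_{j=2}^N\frac{(j-1)(j+1)}{j^2}=\frac{N+1}{2N}\to\frac12 .$$
Since $\sum_{l=4}^{m-1}l^2=\frac{(m-1)m(2m-1)}6-14$, inequality (2) follows from
$$12+\tfrac12\Big(\tfrac{(m-1)m(2m-1)}6-14\Big)\ge m^2-1,\qquad\text{i.e.}\qquad (m-1)m(2m-1)+72\ge12m^2 .$$
For $m=7$ this reads $618\ge588$. For $m\ge8$ already $(m-1)(2m-1)\ge12m$, because $2m^2-15m+1$ equals $9$ at $m=8$ and increases from there.

**Step 3: conclusion.** Let $k\ge1$, $k=r+12t$ with $r\in\{0,1,3,4,8,9,11\}$ and $t\ge0$. Then $r$ is a subset sum of $\{J_2(1),J_2(2),J_2(3)\}$, and $12t$ is a sum of $J_2(m)$ over distinct $m\ge4$. Together they give $I$, which is nonempty because $k\ge1$. $\square$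

This proves (b)$\Leftrightarrow$(c) in Theorem 1, and the equivalence of the two conditions in Theorem 2.

## 4. The covering $\mathfrak h\times PGL_d(\mathbb C)\to\mathcal X_d$ and its group $A_d\rtimes SL_2(\mathbb Z)$

The purpose of this section is to turn a section of $E_n$ into an equivariant map into one fixed configuration space.

**Step 1: one torus for all curves.** Let $T=\mathbb R^2/\mathbb Z^2$. For $\tau$ in the upper half plane $\mathfrak h$ let $e_\tau(a,b)=a+b\tau$ and $C_\tau=\mathbb C/e_\tau(\mathbb Z^2)$. We identify $C_\tau$ with $T$ through $e_\tau$; so $T$ is fixed and only its complex structure varies. Put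
$$\iota_\tau:T\cong C_\tau\to\mathbb{CP}^{d-1},\qquad u\mapsto[1:\wp:\wp':\dots:\wp^{(d-2)}].$$
These $d$ functions have pole orders $0,2,3,\dots,d$ at $0$, so they are linearly independent and form a basis of the $d$-dimensional space $L(d\cdot0)$. Hence $\iota_\tau$ is the map given by the complete linear system $|d\cdot0|$, an embedding because $d\ge3$. It is jointly continuous in $(\tau,u)$: near $u=0$ multiply all coordinates by the $d$-th power of the coordinate of $\mathbb C$. For $d=3$ and coordinates $[z:x:y]=[1:\wp:\wp']$ the image is the zero set of
$$F_\tau=y^2z-4x^3+g_2(\tau)xz^2+g_3(\tau)z^3 .$$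

We use Abel's theorem throughout: two divisors of the same degree on $C_\tau$ are linearly equivalent if and only if their sums in the group $C_\tau$ agree.

**Step 2: the group.** Let $A_q=(\frac1q\mathbb Z^2)/\mathbb Z^2\subset T$ be the group of $q$-torsion points, and
$$G=A_d\rtimes SL_2(\mathbb Z),$$
acting faithfully on $T$ by the affine maps $v\mapsto\gamma v+c$. We need an action on $\mathfrak h$. For $\gamma\in SL_2(\mathbb Z)$ the map $e_\tau\circ\gamma^{-1}$ is an $\mathbb R$-linear isomorphism $\mathbb R^2\to\mathbb C$ inducing the same orientation as $e_\tau$. Hence there are unique $\gamma\tau\in\mathfrak h$ and $\alpha\in\mathbb C^*$ with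
$$e_{\gamma\tau}(\gamma v)=\alpha\,e_\tau(v)\qquad\text{for all }v.\tag{3}$$
By uniqueness this is a left action. Explicitly, for $\gamma=\begin{pmatrix}a&b\\c&d'\end{pmatrix}$ we have $e_\tau\gamma^{-1}(1,0)=d'-c\tau$ and $e_\tau\gamma^{-1}(0,1)=-b+a\tau$, so $\gamma\tau=\frac{a\tau-b}{-c\tau+d'}$. This is an integral Möbius transformation of determinant $1$, so the action is properly discontinuous. Let $A_d$ act trivially on $\mathfrak h$. By (3), every $\gamma\in G$, viewed as a map $T\to T$, is an isomorphism of curves $C_\tau\to C_{\gamma\tau}$.

**Step 3: the projective matrices $\rho_\tau(\gamma)$.** Let $\gamma\in G$. The pullback of $\mathcal O(d\cdot0)$ under $\gamma:C_\tau\to C_{\gamma\tau}$ is $\mathcal O(d\cdot\gamma^{-1}(0))$. The point $\gamma^{-1}(0)$ is $d$-torsion, so by Abel this bundle is isomorphic to $\mathcal O(d\cdot0)$. Thus $\iota_{\gamma\tau}\circ\gamma$ and $\iota_\tau$ are given by two bases of the sections of isomorphic line bundles, and there is $\rho_\tau(\gamma)\in PGL_d(\mathbb C)$ with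
$$\iota_{\gamma\tau}\circ\gamma=\rho_\tau(\gamma)\circ\iota_\tau.\tag{4}$$

It is unique and continuous in $\tau$, for the following reason. A hyperplane cuts $\iota_\tau(C_\tau)$ in a divisor of degree $d$ equivalent to $d\cdot0$. So $d$ distinct points of the curve are linearly dependent if and only if their sum is $0$. Choose $d+1$ distinct points $u_0,\dots,u_d\in T$, no $d$ of which have sum $0$; a generic choice works. Then the points $\iota_\tau(u_i)$ are in general position. A projective transformation is determined by the images of $d+1$ points in general position, and depends continuously on the points and their images. Here the images are $\iota_{\gamma\tau}(\gamma u_i)$, which vary continuously with $\tau$.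

By uniqueness $\rho_\tau(\gamma'\gamma)=\rho_{\gamma\tau}(\gamma')\rho_\tau(\gamma)$. It follows that
$$\gamma(\tau,g)=(\gamma\tau,\ g\rho_\tau(\gamma)^{-1})\tag{5}$$
is an action of $G$ on $D=\mathfrak h\times PGL_d(\mathbb C)$.

**Lemma 5.** The action (5) is free and properly discontinuous. The map $\Psi(\tau,g)=g\,\iota_\tau(C_\tau)$ is surjective onto the set of elliptic normal curves of degree $d$, and its fibers are exactly the $G$-orbits.

*Proof.* *Free.* If $\gamma(\tau,g)=(\tau,g)$, then $\gamma\tau=\tau$ and $\rho_\tau(\gamma)=1$. By (4) $\iota_\tau\circ\gamma=\iota_\tau$, so $\gamma$ acts trivially on $T$ and $\gamma=1$.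

*Properly discontinuous.* Let $K\subset D$ be compact. If $\gamma K\cap K\ne\emptyset$, the same holds for the image of $K$ in $\mathfrak h$. Since $SL_2(\mathbb Z)$ acts properly discontinuously on $\mathfrak h$ and $A_d$ is finite, only finitely many $\gamma$ qualify.

*Surjective.* Let $C$ be an elliptic normal curve and $L=\mathcal O(1)|_C$. The map $H^0(\mathcal O_{\mathbb P^{d-1}}(1))\to H^0(C,L)$ is injective because $C$ lies in no hyperplane, and both spaces have dimension $d$. So $C$ is embedded by a complete linear system. Choose $p\in C$ with $L\cong\mathcal O(dp)$, which is possible because multiplication by $d$ is surjective, and uniformize $(C,p)\cong(C_\tau,0)$. The two embeddings differ by some $g\in PGL_d(\mathbb C)$.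

*Fibers.* By (4), $g\rho_\tau(\gamma)^{-1}\iota_{\gamma\tau}(\gamma u)=g\iota_\tau(u)$, so $\Psi$ is constant on orbits. Conversely let $g\iota_\tau(C_\tau)=g'\iota_{\tau'}(C_{\tau'})$. Then $\varphi=\iota_{\tau'}^{-1}g'^{-1}g\,\iota_\tau:C_\tau\to C_{\tau'}$ is an isomorphism $u\mapsto\alpha u+c$ that pulls $\mathcal O(d\cdot0)$ back to $\mathcal O(d\cdot0)$. By Abel $\varphi^{-1}(0)$ is $d$-torsion, hence so is $c=-\alpha\varphi^{-1}(0)$. Multiplication by $\alpha$ carries one lattice onto the other and preserves orientation, so in the coordinates of $T$ it is an element of $SL_2(\mathbb Z)$. Thus $\varphi$ is given by some $\gamma\in G$ with $\gamma\tau=\tau'$. Since $\iota_{\tau'}\circ\gamma=g'^{-1}g\circ\iota_\tau$, uniqueness in (4) gives $g'^{-1}g=\rho_\tau(\gamma)$, i.e. $(\tau',g')=\gamma(\tau,g)$. $\square$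

We topologize $\mathcal X_d$ as $D/G$. Then $D\to\mathcal X_d$ is a covering with group $G$, and $\mathcal X_d$ is a (paracompact, Hausdorff) manifold. For $d=3$ this is the usual topology of $\mathcal X$, an open subset of $\mathbb P^9$. Indeed $(\tau,g)\mapsto F_\tau\circ g^{-1}$ is a holomorphic map between complex manifolds of dimension $1+8=9$. It is locally injective by Lemma 5, because a nonsingular cubic is determined up to a scalar by its zero set. A locally injective holomorphic map between manifolds of equal dimension is a local biholomorphism. So the continuous bijection $D/G\to\mathcal X$ is open, hence a homeomorphism.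

**Step 4: sections as equivariant maps.** Let $E\subset\mathcal X_d\times\mathbb{CP}^{d-1}$ be the set of pairs $(C,p)$ with $p\in C$. The map
$$D\times T\to\Psi^*E,\qquad(\tau,g,u)\mapsto g\,\iota_\tau(u)\in\Psi(\tau,g)$$
is a fiberwise continuous bijection, and it is proper over $D$ since $T$ is compact. Hence it is a homeomorphism. It is equivariant when $G$ acts diagonally on $D\times T$, by the identity $g\rho_\tau(\gamma)^{-1}\iota_{\gamma\tau}(\gamma u)=g\iota_\tau(u)$ again. Therefore $E=D\times_GT$ and $E_n=D\times_G\mathrm{UConf}_n(T)$, where $D\times_GX$ means $(D\times X)/G$. A section of $D\times_GX\to D/G$ lifts to a $G$-equivariant section of $D\times X\to D$, which is the graph of a $G$-equivariant map, and conversely. We have proved: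

**Proposition 6.** Sections of $E_n\to\mathcal X_d$ correspond to $G$-equivariant maps $f:D\to\mathrm{UConf}_n(T)$, and homotopies of sections correspond to equivariant homotopies. The section $s$ belonging to $f$ is given by $s(g\,\iota_\tau(C_\tau))=g\,\iota_\tau(f(\tau,g))$.

## 5. Torsion sections

The simplest equivariant maps are constant maps to a $G$-invariant set. Let
$$S_m=\{x\in T: dx\text{ has exact order }m\}.$$
It is finite. It is invariant under $A_d$, because translation by a $d$-torsion point does not change $dx$. It is invariant under $SL_2(\mathbb Z)$, because $d(\gamma x)=\gamma(dx)$. Multiplication by $d$ is $d^2$-to-one, so $|S_m|=d^2J_2(m)$. The sets $S_m$ are pairwise disjoint. For a finite nonempty $I$ put $S=\bigcup_{m\in I}S_m$. The constant map $D\to\{S\}$ is $G$-equivariant, and by Proposition 6 it gives a section of degree $n=d^2\sum_{m\in I}J_2(m)$. These are the **torsion sections**. For $d=3$ the set $I=\{1\}$ gives the flexes and $I=\{2\}$ the sextatic points. This proves (c)$\Rightarrow$(a).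

## 6. Projectively equivariant sections, and a section that is not

Why should $18$ points on a cubic be impossible? A sensible first attempt is to use curves with many symmetries. Suppose that the section $s$ respects projective transformations: $s(hC)=h\,s(C)$ for all $h\in PGL_d(\mathbb C)$. By Proposition 6 this says $f(\tau,hg)=f(\tau,g)$, so $f$ depends only on $\tau$. Let us see what follows.

Put
$$J=\begin{pmatrix}0&-1\\1&0\end{pmatrix},\qquad\omega=\begin{pmatrix}0&-1\\1&-1\end{pmatrix},$$
of orders $4$ and $3$, with $J^2=-1$. We need their action on $T$. Write $T[2]=A_2$; it is the fixed set of $-1$. The fixed group $T^\omega$ has order $\det(\omega-1)=2-\operatorname{tr}\omega=3$, and $T^\omega=\{0,t,-t\}$ with $t=(\frac23,\frac13)$. Since $T[2]\cap T^\omega=0$, $\omega$ permutes the three nonzero points of $T[2]$ cyclically. Finally $J$ fixes $i\in\mathfrak h$, and $\omega$ fixes $\rho=e^{2\pi i/3}$.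

Since $A_d$ acts trivially on $\mathfrak h$, the set $f(\tau)$ is $A_d$-invariant. Nonzero translations have no fixed points on $T$, so $d^2\mid n$. With $k=n/d^2$, the set $Q(\tau)=d\cdot f(\tau)$ has $k$ elements, and $Q(\gamma\tau)=\gamma Q(\tau)$ for $\gamma\in SL_2(\mathbb Z)$. As $-1$ acts trivially on $\mathfrak h$, $Q(\tau)=-Q(\tau)$. A point of $T[2]$ cannot enter or leave a $(-1)$-invariant set as $\tau$ moves: a point of $Q$ near it would have a mirror image near it as well (see Lemma 10 below). As $\mathfrak h$ is connected, $U=Q(\tau)\cap T[2]$ does not depend on $\tau$, hence is $SL_2(\mathbb Z)$-invariant. So $|U|=\varepsilon_0+3\varepsilon$ with $\varepsilon_0,\varepsilon\in\{0,1\}$, where $\varepsilon_0=1$ if and only if $0\in U$. At $\tau=i$ the set $Q(i)$ is $J$-invariant, and $\langle J\rangle$-orbits outside $T[2]$ have four elements. At $\tau=\rho$ the set $Q(\rho)$ is invariant under the group $\langle-\omega\rangle$ of order $6$, whose orbits have six elements outside $T[2]\cup T^\omega$. Hence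
$$k\equiv\varepsilon_0+3\varepsilon\pmod4,\qquad k\equiv\varepsilon_0+3\varepsilon+2\delta\pmod6,\qquad \delta\in\{0,1\}.$$
Testing: $k=2$ fails modulo $4$. For $k=5$ the first congruence forces $(\varepsilon_0,\varepsilon)=(1,0)$, and then $2\delta\equiv4\pmod6$, which is impossible. For $k=7$ it forces $(0,1)$, and again $2\delta\equiv4\pmod6$. In general both congruences together say $k\equiv\varepsilon_0+3\varepsilon+8\delta\pmod{12}$: exactly condition (b).

So the answer comes out right, but the assumption is not justified. A section is only continuous, and nothing forces $s(hC)=h\,s(C)$. Here is a concrete failure for cubics. Start with the nine flexes. Over a small ball around one cubic $C_0$ the bundle $E$ is trivial. With a bump function, move one of the nine points slightly, by an amount that vanishes near the boundary of the ball, and change nothing else. The new section has as value at $C_0$ a set of eight flexes and one nonflex $p'$. Translation by a nonzero $3$-torsion point $a$ is a projective symmetry of $C_0$ and permutes the flexes. If it preserved the new set, it would fix $p'$, but $p'+a\ne p'$. So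 the value at a symmetric curve need not be symmetric, and the argument above breaks at its first line.

The repair is to look for symmetric configurations somewhere other than over the symmetric curve. A section makes $G$ act on the *universal cover* $Y$ of $\mathrm{UConf}_n(T)$. This cover is contractible and finite-dimensional, and it will play the role that $\mathfrak h$ played above. Fixed points of $p$-subgroups on $Y$ exist by a theorem of Smith, and they form connected sets. One difficulty will remain, because $\langle-\omega\rangle$ has order $6$, which is not a prime power. We shall meet it in Step 4 of Section 9.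

## 7. Sections as splittings of $\Pi\to G$

Recall that a space is $\mathbb F_p$-acyclic if it has the $\mathbb F_p$-cohomology of a point. For a finite group $P$, a $P$-CW complex is built from cells $P/H\times D^j$ permuted by $P$; for example, the plane with $\mathbb Z/p$ acting by rotations has one fixed $0$-cell, one free orbit of rays cut into edges, and free orbits of sectors cut into $2$-cells.

**Theorem 7 (Smith).** Let a finite $p$-group $P$ act smoothly on a finite-dimensional $\mathbb F_p$-acyclic manifold $Y$. Then $Y^P$ is $\mathbb F_p$-acyclic; in particular it is nonempty and path connected.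

*Proof.* A smooth action of a finite group on a manifold, compact or not, is equivariantly triangulable (Illman). So $Y$ is a finite-dimensional $P$-CW complex, and we prove the statement for such complexes. **Step 1: reduction to $|P|=p$.** If $|P|>p$, take a central subgroup $N$ of order $p$. The cells $P/H\times D^j$ with $N\subset H$ form $Y^N$, which is a finite-dimensional $P/N$-CW complex. It is acyclic by the case of order $p$, and $Y^P=(Y^N)^{P/N}$. Induct on $|P|$.

**Step 2: $|P|=p$.** All coefficients are $\mathbb F_p$. Let $H_P^*(-)=H^*(EP\times_P-)$. All cells outside $Y^P$ are free, and for a free cell $H_P^*(P\times(D^j,S^{j-1}))=H^*(D^j,S^{j-1})$. Passing up the finitely many skeleta relative to $Y^P$ with the five lemma, we get $H_P^i(Y,Y^P)\cong H^i(Y/P,Y^P)$. This is $0$ for $i>\dim Y$. So restriction $H^i_P(Y)\to H_P^i(Y^P)$ is an isomorphism for $i>\dim Y$. The fibration $EP\times_PY\to BP$ has acyclic fiber $Y$, so $H^i_P(Y)\cong H^i(BP)$. As $P$ acts trivially on $Y^P$, $EP\times_PY^P=BP\times Y^P$. By Künneth, for $i>\dim Y$,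
$$H^i(BP)\cong\bigoplus_{a+b=i}H^a(BP)\otimes H^b(Y^P).$$
Since $\dim H^a(BP)=1$ for all $a\ge0$, and $H^b(Y^P)=0$ for $b>\dim Y$, we get $\sum_b\dim H^b(Y^P)=1$. So $Y^P\neq\emptyset$, its only cohomology is $H^0=\mathbb F_p$, and it is acyclic. $\square$

Now let $q:Y\to\mathrm{UConf}_n(T)$ be the universal cover and $B=B_n(T)$ its deck group. By Fadell–Neuwirth $\mathrm{Conf}_n(T)$ is aspherical, so $Y$ is a contractible manifold of dimension $2n$. The group $B$ is torsion-free: a subgroup of prime order $p$ would have a fixed point on $Y$ by Theorem 7, but $B$ acts freely.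

**Definition.** $\Pi$ is the group of pairs $(\tilde\gamma,\gamma)$ where $\gamma\in G$ and $\tilde\gamma:Y\to Y$ is a lift of the action of $\gamma$ on $\mathrm{UConf}_n(T)$. A *splitting* of $\Pi\to G$ is a homomorphism $\sigma:G\to\Pi$ whose composition with $\Pi\to G$ is the identity.

Lifts exist, and two lifts of the same $\gamma$ differ by an element of $B$. So $1\to B\to\Pi\to G\to1$ is exact, and $\Pi$ acts smoothly on $Y$. A lift is determined by its value at one point, a fact we shall use constantly.

*Example, $n=1$.* Here $Y=\mathbb R^2$, $B=\mathbb Z^2$, and $\Pi=\frac1d\mathbb Z^2\rtimes SL_2(\mathbb Z)$. A splitting would embed the finite group $A_d\ne1$ into the preimage $\frac1d\mathbb Z^2$ of $A_d$, which is torsion-free. So there is no splitting, and by the next proposition there is no section of degree $1$.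

**Proposition 8.** Homotopy classes of sections of $E_n\to\mathcal X_d$ are in bijection with $B$-conjugacy classes of splittings $\sigma:G\to\Pi$.

*Proof.* **Step 1: from a section to a splitting.** Let $f:D\to\mathrm{UConf}_n(T)$ be equivariant. The space $D$ is connected, and $\pi_1(D)=\pi_1(PGL_d(\mathbb C))=\mathbb Z/d$ is finite, while $B$ is torsion-free. So $f_*$ is trivial on $\pi_1$ and $f$ lifts to $\tilde f:D\to Y$. For $\gamma\in G$ and any lift $\tilde\gamma$ of $\gamma$, the maps $\tilde f\circ\gamma$ and $\tilde\gamma\circ\tilde f$ are lifts of the same map $f\circ\gamma=\gamma\circ f$ on a connected space, so they differ by an element of $B$. Hence there is a unique lift $\sigma(\gamma)$ of $\gamma$ with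
$$\tilde f\circ\gamma=\sigma(\gamma)\circ\tilde f.\tag{6}$$
From $\tilde f\gamma\gamma'=\sigma(\gamma)\tilde f\gamma'=\sigma(\gamma)\sigma(\gamma')\tilde f$ and uniqueness, $\sigma$ is a homomorphism. Replacing $\tilde f$ by $b\tilde f$ replaces $\sigma$ by $b\sigma b^{-1}$. An equivariant homotopy lifts to $D\times[0,1]\to Y$, and the resulting $\sigma(\gamma)$ is constant in the homotopy parameter by discreteness. So we get a map from homotopy classes to conjugacy classes.

**Step 2: it is bijective.** Given $\sigma$, let $G$ act on $Y$ through it. The bundle $D\times_GY\to\mathcal X_d$ has contractible fiber over a paracompact manifold. Hence, by a classical fact, it has a section, and any two sections are homotopic through sections. Its sections are the equivariant maps $\tilde f:D\to Y$, i.e. the maps satisfying (6), and $q\tilde f$ is then an equivariant map to $\mathrm{UConf}_n(T)$ with splitting $\sigma$. This gives surjectivity. If $f,f'$ have conjugate splittings, change one lift by an element of $B$ so that the splittings are equal. Then $\tilde f,\tilde f'$ are sections of the same bundle, hence equivariantly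 homotopic, and so are $f,f'$. $\square$

So if a section exists, we may fix $\sigma$ and let $G$ act on $Y$ through $\sigma$. Then $q:Y\to\mathrm{UConf}_n(T)$ is $G$-equivariant.

## 8. Dividing by torsion, and isolated fixed points

Two small tools are needed to read off information from invariant configurations.

**Lemma 9.** Let $S\subset T$ be a finite $A_q$-invariant set. Then $S$ is the full preimage of $qS$ under $[q]:T\to T$, and $|qS|=|S|/q^2$. The map $S\mapsto qS$ is a homeomorphism $\mathrm{UConf}_N(T)^{A_q}\cong\mathrm{UConf}_{N/q^2}(T)$ when $q^2\mid N$, and it commutes with $SL_2(\mathbb Z)$.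

*Proof.* $[q]$ is a covering homomorphism with kernel $A_q$ of order $q^2$, and $S$ is a union of cosets of $A_q$. This gives the first two claims. If $S'$ is close to $S$, every point of $qS'$ is close to a point of $qS$ and vice versa, and both sets have the same size. So $qS$ depends continuously on $S$. The inverse $Q\mapsto[q]^{-1}(Q)$ is continuous because $[q]$ is a covering. Finally $[q]$ commutes with linear maps. $\square$

**Lemma 10.** Let a finite group $H$ act on $T$ by affine maps and let $x$ be an isolated point of $T^H$. On the space of $H$-invariant $N$-subsets $S\subset T$, the truth value of "$x\in S$" is locally constant.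

*Proof.* Choose an $H$-invariant flat metric on $T$: average an inner product on $\mathbb R^2$ over the linear parts of $H$. Let $x\in S$, and let $W$ be an open metric ball around $x$ so small that $W\cap T^H=\{x\}$ and $\overline W\cap S=\{x\}$. As $H$ fixes $x$ and acts by isometries, $W$ is $H$-invariant. An invariant set $S'$ near $S$ has exactly one point in $W$. Since $S'$ and $W$ are invariant, that point is $H$-fixed, so it equals $x$. Non-membership is an open condition. $\square$

For example, for $H=\langle-1\rangle$ and $x=0$: the pair $\{u,-u\}$ cannot tend to a configuration containing $0$ without a collision.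

## 9. Why $k$ modulo 12 is a subset sum of $\{1,3,8\}$

Assume a section of degree $n$ exists, and let $G$ act on $Y$ through a splitting. Recall $J$, $\omega$, $T^\omega=\{0,t,-t\}$ from Section 6. For a subgroup $P\subset G$, $Y^P$ is its fixed set.

**Step 1: $d^2\mid n$.** Let $p^e\|d$. The $p$-group $A_{p^e}$ has a fixed point $y\in Y$ by Theorem 7, and $q(y)$ is an $A_{p^e}$-invariant $n$-subset of $T$. Nonzero translations have no fixed points on $T$, so $p^{2e}\mid n$. This holds for all $p$, so $d^2\mid n$. Put $k=n/d^2$.

**Step 2: the residue of $k$ modulo 4.** The aim is to recover the congruence at $\tau=i$ of Section 6. Write $d=2^ed'$ with $d'$ odd. The group $P=A_{2^e}\rtimes\langle-1\rangle$ is a $2$-group, and $SL_2(\mathbb Z)$ normalizes it. So $Y^P$ is nonempty, connected and stable under $SL_2(\mathbb Z)$. For $y\in Y^P$ the set $R(y)=2^eq(y)$ is $(-1)$-invariant, has $n/4^e$ elements, and depends continuously on $y$ (Lemma 9). By Lemma 10 with $H=\langle-1\rangle$, $T^H=T[2]$, and connectedness, the set $U=R(y)\cap T[2]$ does not depend on $y\in Y^P$. Since $R(\gamma y)=\gamma R(y)$ for $\gamma\in SL_2(\mathbb Z)$,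 $U$ is $SL_2(\mathbb Z)$-invariant. As $\omega$ already permutes $T[2]\setminus0$ transitively,
$$|U|=\varepsilon_0+3\varepsilon,\qquad\varepsilon_0,\varepsilon\in\{0,1\},\qquad\varepsilon_0=1\iff0\in U.$$
Now $A_{2^e}\rtimes\langle J\rangle$ is also a $2$-group, and it contains $P$. It has a fixed point $y$; then $y\in Y^P$ and $R(y)$ is $J$-invariant. A point outside $T[2]=T^{-1}$ has trivial stabilizer in $\langle J\rangle$, because every nontrivial subgroup of $\langle J\rangle$ contains $-1$. So its orbit has four elements, and $d'^2k=n/4^e=|R(y)|\equiv|U|\pmod4$. As $d'^2\equiv1\pmod8$,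
$$k\equiv\varepsilon_0+3\varepsilon\pmod4.\tag{7}$$

**Step 3: the residue of $k$ modulo 3.** Write $d=3^fd''$ with $3\nmid d''$. The group $P'=A_{3^f}\rtimes\langle\omega\rangle$ is a $3$-group normalized by $-1$. So $Y^{P'}$ is nonempty, connected and stable under $-1$. For $y\in Y^{P'}$ the set $R'(y)=3^fq(y)$ is $\omega$-invariant of size $n/9^f=d''^2k\equiv k\pmod3$. By Lemma 10 with $H=\langle\omega\rangle$, $V=R'(y)\cap T^\omega$ is independent of $y$, and $R'((-1)y)=-R'(y)$ gives $V=-V$. So $|V|=a+2\delta$ with $a,\delta\in\{0,1\}$, and $a=1\iff0\in V$. The other $\omega$-orbits have three elements, hence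
$$k\equiv a+2\delta\pmod3.\tag{8}$$

Notice what is still missing. The congruence (8) by itself allows every residue, so (7) and (8) allow $k\equiv0,1,3,4,5,7,8,9,11\pmod{12}$. The residue $5$ would need $(\varepsilon_0,\varepsilon)=(1,0)$ and $(a,\delta)=(0,1)$; the residue $7$ would need $(\varepsilon_0,\varepsilon)=(0,1)$ and $(a,\delta)=(1,0)$. In both cases $\varepsilon_0\neq a$. In Section 6 the equality of $\varepsilon_0$ and $a$ was automatic, because one configuration was fixed by both $-1$ and $\omega$. Smith's theorem does not give us a common fixed point, since $\langle-\omega\rangle$ is not a $p$-group. Instead we follow a single point of the configuration from $Y^{-1}$ to $Y^\omega$.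

**Step 4: $a=\varepsilon_0$.** Let $Y^{-1}$ and $Y^\omega$ be the fixed sets of the elements $-1,\omega\in G$. They are nonempty and connected by Theorem 7. By Lemma 10, the truth value of $0\in q(y)$ is constant on each. For $y\in Y^P\subset Y^{-1}$ the set $q(y)$ is the full preimage of $R(y)$ under $[2^e]$, so $0\in q(y)\iff0\in R(y)$. Hence $\varepsilon_0=1$ if and only if $0\in q(y)$ for all $y\in Y^{-1}$. In the same way, $a=1$ if and only if $0\in q(y)$ for all $y\in Y^\omega$.

As $Y$ is simply connected, the $n$-sheeted cover $\{(y,x):x\in q(y)\}\to Y$ is trivial. So there is a set $M$ of $n$ continuous functions $x:Y\to T$, called *strands*, with $q(y)=\{x(y):x\in M\}$, and distinct strands never agree at any point. (For $n=1$ the only strand is the projection $\mathbb R^2\to T$.) The group $G$ acts on $M$ by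
$$(\gamma x)(y)=\gamma\,x(\gamma^{-1}y),$$
since the right side lies in $\gamma q(\gamma^{-1}y)=q(y)$.

*Suppose $\varepsilon_0=1$.* Pick $y_0\in Y^{-1}$ and a strand $x$ with $x(y_0)=0$. Then $((-1)x)(y_0)=-x(y_0)=0$, so the strands $(-1)x$ and $x$ agree at $y_0$ and are equal. Hence $x(y)=-x(y)$ for all $y\in Y^{-1}$, that is, $x(Y^{-1})\subset T[2]$. By connectedness $x\equiv0$ on $Y^{-1}$. Since $\omega$ commutes with $-1$, it preserves $Y^{-1}$, and for $y\in Y^{-1}$ we get $(\omega x)(y)=\omega x(\omega^{-1}y)=0=x(y)$. So $\omega x=x$. This is an equality of functions on all of $Y$, and we now use it on $Y^\omega$: there $x(y)=\omega x(y)$, so $x(Y^\omega)\subset T^\omega$, and $x$ is constant on $Y^\omega$, say $x\equiv t_0$. As $-1$ preserves $Y^\omega$ and $(-1)x=x$, we have $t_0=-t_0$ in a group of order $3$. So $t_0=0$, i.e. $0\in q(y)$ on $Y^\omega$ and $a=1$.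

*Suppose $a=1$.* Pick $y_0\in Y^\omega$ and a strand $x$ with $x(y_0)=0$. Then $(\omega x)(y_0)=\omega x(y_0)=0$, so $\omega x=x$, $x(Y^\omega)\subset T^\omega$, and $x\equiv0$ on $Y^\omega$ by connectedness. Since $-1$ preserves $Y^\omega$, $((-1)x)(y_0)=-x((-1)^{-1}y_0)=0$, so $(-1)x=x$. Hence $x(Y^{-1})\subset T[2]$ and $x$ is constant on $Y^{-1}$, with value $u\in T[2]$. As $\omega$ preserves $Y^{-1}$ and $\omega x=x$, $\omega u=u$. So $u\in T[2]\cap T^\omega=0$, and $\varepsilon_0=1$.

**Step 5: conclusion.** By (7), (8) and $a=\varepsilon_0$, the number $k$ agrees with $\varepsilon_0+3\varepsilon+8\delta$ modulo $4$ and modulo $3$. So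
$$k\equiv\varepsilon_0+3\varepsilon+8\delta\pmod{12},$$
a subset sum of $\{1,3,8\}$ modulo $12$: one of $0,1,3,4,8,9,11$. This proves that the existence of a section implies the congruence. Together with Lemma 4 and Section 5, Theorem 2 is proved, and so is Theorem 1, the case $d=3$. $\blacksquare$

## 10. Components of the spaces of symmetric configurations

For Theorem 3 we must count splittings $\sigma:G\to\Pi$ up to $B$-conjugacy. We cut $G$ into finite pieces. Let $n=d^2k$, and put $C_2=\langle-1\rangle$, $C_4=\langle J\rangle$, $C_3=\langle\omega\rangle$, $C_6=\langle-\omega\rangle$ and $H_i=A_d\rtimes C_i$.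

**The amalgam.** Classically $SL_2(\mathbb Z)=C_4*_{C_2}C_6$: a homomorphism from $SL_2(\mathbb Z)$ is the same as a pair of homomorphisms on $C_4$ and $C_6$ that agree on $C_2$. (With $S=J$ and $L=\begin{pmatrix}1&1\\0&1\end{pmatrix}$ the usual generators are $S$ and $SL$; conjugation by $\mathrm{diag}(1,-1)$ turns them into $J^{-1}$ and $-\omega$.) It follows that
$$G=H_4*_{H_2}H_6.$$
Indeed, given homomorphisms on $H_4$ and $H_6$ that agree on $H_2\supset A_d$, we get a homomorphism $\varphi$ on $A_d$ and a homomorphism $\psi$ on $SL_2(\mathbb Z)$. The relation $\psi(\gamma)\varphi(c)\psi(\gamma)^{-1}=\varphi(\gamma c)$ holds for $\gamma$ in $C_4$ and in $C_6$. These generate $SL_2(\mathbb Z)$, so it holds for all $\gamma$.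

So we need to understand lifts of the finite groups $H_2,H_4,H_6$. They will be governed by fixed configurations. By Lemma 9 with $q=d$,
$$\mathrm{UConf}_n(T)^{A_d}\cong\mathrm{UConf}_k(T),\qquad\mathrm{UConf}_n(T)^{A_d\rtimes C}\cong\mathrm{UConf}_k(T)^C,\qquad X\mapsto dX.$$

**Lemma 11.** For $C=C_i$, $i=2,3,4,6$, let $\Sigma_C\subset T$ be the set of points with nontrivial stabilizer in $C$. Then
$$\Sigma_{C_2}=\Sigma_{C_4}=T[2],\qquad\Sigma_{C_3}=T^\omega,\qquad\Sigma_{C_6}=T[2]\cup T^\omega,$$
and $(T\setminus\Sigma_C)/C$ is a sphere with $4,3,3,3$ punctures for $i=2,3,4,6$. The components of $\mathrm{UConf}_k(T)^C$ are the sets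
$$\{U\}\times\mathrm{UConf}_{(k-|U|)/|C|}\big((T\setminus\Sigma_C)/C\big)$$
over the $C$-invariant sets $U\subset\Sigma_C$ with $|U|\le k$ and $|U|\equiv k\pmod{|C|}$. They are aspherical.

*Proof.* Nontrivial subgroups of $C_2$ and $C_4$ contain $-1$, and nontrivial subgroups of $C_6$ contain $-1$ or $\omega$. This gives $\Sigma_C$, of size $4,3,4,6$ for $i=2,3,4,6$. The group $C$ acts freely on $T\setminus\Sigma_C$, so the quotient has Euler characteristic $-4/2=-2$, $-3/3=-1$, $-4/4=-1$, $-6/6=-1$. The number of punctures is $|\Sigma_C/C|=4,3,3,3$. For $C_4$ the orbits are $\{0\}$, $\{(\frac12,\frac12)\}$ and the remaining pair; for $C_6$ they are $\{0\}$, $T[2]\setminus0$ and $\{\pm t\}$. The compact quotient $T/C$ is an oriented surface of Euler characteristic $-2+4=2$ or $-1+3=2$, i.e. a sphere.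

A $C$-invariant $k$-set is the disjoint union of $U=S\cap\Sigma_C$ and of free orbits. The free orbits form an unordered configuration in $(T\setminus\Sigma_C)/C$. By Lemma 10, applied for each $x\in\Sigma_C$ to the stabilizer of $x$ (whose fixed set on $T$ is finite), $U$ is locally constant. So the listed pieces are open and closed. Each is a configuration space of a connected punctured sphere (a point if $|U|=k$), hence connected, and aspherical by Fadell–Neuwirth. $\square$

*Example.* For $k=8$, $C=C_2$, $U=\emptyset$, the piece consists of the sets of four pairs $\{u,-u\}$ with $u\notin T[2]$, i.e. of $\mathrm{UConf}_4$ of the $4$-punctured sphere.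

## 11. Contractible fixed sets

Let $L\subset G$ be finite. A *lift* of $L$ is a homomorphism $\sigma:L\to\Pi$ that splits $\Pi\to G$ over $L$. Write $Y^\sigma=Y^{\sigma(L)}$.

**Covering property.** Let $y\in Y^\sigma$, and consider a path in the manifold $\mathrm{UConf}_n(T)^L$ starting at $q(y)$. Lift it to $Y$, starting at $y$. For $h\in L$, $\sigma(h)$ of the lifted path is a lift of the same path, from the same starting point $y$, so it is the same path. Hence the lifted path stays in $Y^\sigma$. Therefore $Y^\sigma$ is a union of components of $q^{-1}(\mathrm{UConf}_n(T)^L)$, and $q$ restricted to $Y^\sigma$ is a covering of a union of components of $\mathrm{UConf}_n(T)^L$. If $Y^\sigma$ is nonempty and connected, it covers one component $Z_\sigma$, and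
$$\pi_1(Y^\sigma)=\ker\big(\pi_1(Z_\sigma)\to\pi_1(\mathrm{UConf}_n(T))=B\big).\tag{9}$$

Smith's theorem makes such fixed sets $\mathbb F_p$-acyclic, one prime at a time. To pass from one prime to the next we need contractibility. The following property of braid groups gives it.

**Lemma 12.** Let $S$ be the torus or a sphere with at least two punctures. Every nontrivial subgroup $K$ of the pure braid group $P_N(S)=\pi_1(\mathrm{Conf}_N(S))$ admits a surjection onto $\mathbb Z$. In particular $H_1(K;\mathbb F_p)\ne0$ for every prime $p$.

*Proof.* Induct on $N$; for $N=0$ the group is trivial and there is nothing to prove. For $N=1$, $P_1(S)$ is $\mathbb Z^2$ or free, and a nontrivial subgroup is free abelian or free (Nielsen–Schreier). For $N\ge2$ the Fadell–Neuwirth fibration gives an exact sequence $1\to F\to P_N(S)\to P_{N-1}(S)\to1$, where $F=\pi_1(S\setminus\{N-1\text{ points}\})$ is free. If the image of $K$ in $P_{N-1}(S)$ is nontrivial, that image surjects onto $\mathbb Z$ by induction. Otherwise $K\subset F$ is a nontrivial free group. The last claim holds because $H_1(K;\mathbb F_p)=K^{ab}\otimes\mathbb F_p$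 surjects onto $\mathbb F_p$. $\square$

**Lemma 13.** For $H\in\{H_2,H_4,H_6\}$ and every lift $\sigma:H\to\Pi$, the space $Y^\sigma$ is contractible.

*Proof.* **Step 1: a chain with $p$-group quotients.** Write $d=\prod p_j^{e_j}$. Consider
$$1\subset A_{p_1^{e_1}}\subset A_{p_1^{e_1}}A_{p_2^{e_2}}\subset\dots\subset A_d,$$
followed by $A_d\subset H$ for $H=H_2,H_4$, and by $A_d\subset A_d\rtimes C_3\subset H_6$ for $H=H_6$. Each term is normal in the next, and each quotient is a $p$-group for some prime $p$ (depending on the step). All terms act on $Y$ through $\sigma$. We show by induction that $Y^L$ is contractible for each term $L$. For $L=1$ this is the contractibility of $Y$.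

**Step 2: acyclicity.** Let $Y^L$ be contractible, and let $L'$ be the next term. $Y^L$ is a finite-dimensional manifold on which $L'/L$ acts smoothly. By Theorem 7, $Y^{L'}=(Y^L)^{L'/L}$ is nonempty, connected and $\mathbb F_p$-acyclic.

**Step 3: the fundamental group vanishes.** By the covering property $Y^{L'}$ covers one component $Z$ of $\mathrm{UConf}_n(T)^{L'}$, and $\pi_1(Y^{L'})=K:=\ker(\pi_1(Z)\to B)$. We have $Z\cong\mathrm{UConf}_N(S)$, where $S=T/L'$ is a torus and $N=n/|L'|$ if $L'\subset A_d$ (Lemma 9), and where $S$ is a sphere with at least three punctures otherwise (Lemma 11). In all cases $Z$ is aspherical. An element of $K$ becomes trivial in $B$, so it induces the trivial permutation of the $n$ points in $T$. Hence it induces the trivial permutation of the $N$ points of $S$ that lie below points of the configuration. So $K\subset P_N(S)$. But $H_1(K;\mathbb F_p)=H_1(Y^{L'};\mathbb F_p)=0$, and Lemma 12 gives $K=1$. So $Y^{L'}$ is the universal cover of the aspherical manifold $Z$, and it is contractible. $\square$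

**Lemma 14.** Let $H\in\{H_2,H_4,H_6\}$.

(i) $\sigma\mapsto Z_\sigma$ induces a bijection from $B$-conjugacy classes of lifts of $H$ to $\pi_0(\mathrm{UConf}_n(T)^H)$.

(ii) The centralizer $C_B(\sigma)$ of $\sigma(H)$ in $B$ is the deck group of the universal cover $Y^\sigma\to Z_\sigma$, so $C_B(\sigma)\cong\pi_1(Z_\sigma)$.

*Proof.* (i) By Lemma 13 $Z_\sigma$ is defined. Conjugate lifts give the same component, since $Y^{b\sigma b^{-1}}=bY^\sigma$. *Surjective:* for $X\in\mathrm{UConf}_n(T)^H$ choose $y$ over $X$, and let $\sigma(h)$ be the unique lift of $h$ that fixes $y$. It exists because $B$ is simply transitive on the fiber over $hX=X$, and $\sigma$ is a homomorphism by uniqueness. Then $y\in Y^\sigma$, so $X\in Z_\sigma$. *Injective:* let $Z_\sigma=Z_{\sigma'}$. Both $Y^\sigma$ and $Y^{\sigma'}$ map onto it, so there are $y\in Y^\sigma$ and $y'\in Y^{\sigma'}$ over the same point, and $y=by'$ with $b\in B$. Then $\sigma(h)$ and $b\sigma'(h)b^{-1}$ are lifts of $h$ that fix $y$, hence equal.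

(ii) If $b$ centralizes $\sigma(H)$, it preserves $Y^\sigma$. Conversely, if $y$ and $by$ lie in $Y^\sigma$, then $\sigma(h)$ and $b\sigma(h)b^{-1}$ both lift $h$ and fix $by$, so they agree, and $b$ centralizes $\sigma(H)$. Thus $C_B(\sigma)$ acts freely on $Y^\sigma$, and transitively on the fibers of $Y^\sigma\to Z_\sigma$. Since $Y^\sigma$ is contractible, the claim follows. $\square$

## 12. Splittings as double cosets

By Proposition 8 and $G=H_4*_{H_2}H_6$, homotopy classes of sections correspond to pairs $(\sigma_4,\sigma_6)$ of lifts of $H_4$ and $H_6$ with a common restriction $\sigma_2$ to $H_2$, modulo simultaneous conjugation by $B$.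

**Step 1: the discrete invariants.** Let $U\subset T[2]$, $U_4\subset T[2]$, $U_6\subset T[2]\cup T^\omega$ be the sets of Lemma 11 that describe $Z_{\sigma_2},Z_{\sigma_4},Z_{\sigma_6}$. Since $Y^{\sigma_4}\subset Y^{\sigma_2}$, a point $y\in Y^{\sigma_4}$ satisfies $U_4=dq(y)\cap T[2]=U$. In the same way $U_6\cap T[2]=U$. As $U_6$ is $C_6$-invariant, $U$ is $\omega$-invariant, so $|U|=\varepsilon_0+3\varepsilon$ with $\varepsilon_0=1\iff0\in U$. Moreover $U_6=U$ or $U_6=U\cup\{\pm t\}$; put $\delta=0$ or $1$ respectively. Let $m=(k-|U|)/2$. The conditions of Lemma 11 read: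

- for $H_2$: $m$ is a nonnegative integer;
- for $H_4$: $|U|\equiv k\pmod4$, i.e. $m$ is even;
- for $H_6$: $|U|+2\delta\le k$ and $|U|+2\delta\equiv k\pmod6$, i.e. $m\ge\delta$ and $m\equiv\delta\pmod3$.

Together they say that $m\ge0$, and either $m\equiv0\pmod6$ with $\delta=0$, or $m\equiv4\pmod6$ with $\delta=1$. So $\delta$, hence $U_6$, is determined by $U$ and $k$.

**Step 2: every allowed type occurs.** Conversely let $(\varepsilon_0,\varepsilon)$ be such that $m\ge0$ is an integer with $m\equiv0,4\pmod6$. It determines $U$, and $U$ is invariant under $J$ and $\omega$. So there are components of the fixed configuration spaces of $H_4$ and $H_6$, and by Lemma 14(i) classes of lifts $\sigma_4$ and $\sigma_6$. By the argument of Step 1 both restrict to the class of lifts of $H_2$ given by $U$. After conjugation we may choose representatives $\sigma_4^0,\sigma_6^0$ with the same restriction $\sigma_2$ to $H_2$.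

**Step 3: counting the pairs of one type.** Put $\Gamma_2=C_B(\sigma_2)$ and $\Gamma_i=C_B(\sigma_i^0)\subset\Gamma_2$ for $i=4,6$. By Lemma 14(i) any pair of type $U$ is conjugate to one that restricts to $\sigma_2$. For such a pair, Lemma 14(i) gives $\sigma_4=b\sigma_4^0b^{-1}$ and $\sigma_6=c\sigma_6^0c^{-1}$ with $b,c\in B$. Restricting to $H_2$, where both sides are $\sigma_2$, we get $b,c\in\Gamma_2$. The lift $\sigma_4$ determines $b$ exactly up to $\Gamma_4$ on the right, and $\sigma_6$ determines $c$ up to $\Gamma_6$. Two pairs that restrict to $\sigma_2$ are $B$-conjugate if and only if they are $\Gamma_2$-conjugate. So the classes of type $U$ are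
$$\Gamma_2\backslash(\Gamma_2/\Gamma_4\times\Gamma_2/\Gamma_6)\cong\Gamma_4\backslash\Gamma_2/\Gamma_6,\qquad(b,c)\mapsto b^{-1}c.$$

**Step 4: the groups.** By Lemma 14(ii) and Lemma 11, $\Gamma_2$, $\Gamma_4$, $\Gamma_6$ are the braid groups of spheres with $4,3,3$ punctures on
$$\frac{k-|U|}2=m,\qquad\frac{k-|U|}4=\frac m2,\qquad\frac{k-|U|-2\delta}6=\frac{m-\delta}3=\Big\lfloor\frac m3\Big\rfloor$$
strands. This is the bijection stated in Theorem 3. For instance, for $k=8$ (that is, $72$ points on a cubic) the only type is $(0,0)$ with $m=4$, and the three groups have $4$, $2$ and $1$ strands.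

## 13. Uniqueness for $k=1,3,4$

If $m=0$, then $\Gamma_2=\pi_1(\text{point})=1$, and there is exactly one class of that type. For $k=1$ the type $(1,0)$ has $m=0$, and the types $(0,0),(0,1),(1,1)$ give $m=\frac12,-1,-\frac32$, not allowed. For $k=3$ the type $(0,1)$ has $m=0$, the type $(1,0)$ gives $m=1$, not allowed, and the other two give half-integers. For $k=4$ the type $(1,1)$ has $m=0$, the type $(0,0)$ gives $m=2$, not allowed, and the other two give half-integers. So the section is unique up to homotopy. It is the torsion section with $I=\{1\}$, $\{2\}$, $\{1,2\}$ respectively.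

## 14. A winding number that separates infinitely many sections

Let $k\ge1$ be admissible and $k\ne1,3,4$. A section exists by Theorem 2, so some type occurs. If it had $m=0$, then $k=\varepsilon_0+3\varepsilon\in\{1,3,4\}$. So some type has $m>0$, hence $m\ge4$; fix it. To see that $\Gamma_4\backslash\Gamma_2/\Gamma_6$ is infinite, we construct a surjection $\chi:\Gamma_2\to\mathbb Z$ that vanishes on $\Gamma_4$ and on $\Gamma_6$.

**Step 1: the functions $h_{x,x'}$.** Let $S=(T\setminus T[2])/\pm1$, a sphere with four punctures indexed by $T[2]$. Identify $Z_{\sigma_2}\cong\mathrm{UConf}_m(S)$, where an $n$-set $X$ corresponds to the configuration $(dX\setminus U)/\pm1$. Fix a complex structure on $T$ given by some $e_\tau$. For $x\ne x'$ in $T[2]$ let $h_{x,x'}:S\to\mathbb C^*$ be the restriction of a degree-one rational function on the sphere $T/\pm1$ with its zero at $x$ and its pole at $x'$. It is unique up to a constant. For nonzero $x,x'$ it is $\frac{\wp-\wp(x)}{\wp-\wp(x')}$. Homotopy classes of maps $S\to\mathbb C^*$ are elements of $H^1(S;\mathbb Z)$, which are detected by winding numbers around the punctures.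 Here these are $+1$ at $x$, $-1$ at $x'$ and $0$ elsewhere. So the homotopy class of $h_{x,x'}$ does not depend on $\tau$.

**Step 2: the homomorphisms $\chi_{x,x'}$.** Let $\chi_{x,x'}:\Gamma_2\to\mathbb Z=\pi_1(\mathbb C^*)$ be induced by the map
$$\mathrm{UConf}_m(S)\to\mathbb C^*,\qquad\{s_1,\dots,s_m\}\mapsto\prod_ih_{x,x'}(s_i).$$
In detail, an element $b\in\Gamma_2$ is evaluated on the loop that is the image of a path in $Y^{\sigma_2}$ from $y$ to $by$. Another path or another $y$ gives a freely homotopic loop, because $Y^{\sigma_2}$ is connected and simply connected. So the value depends only on $b$, and by Step 1 not on $\tau$. It is a homomorphism: a path from $y$ to $by$ followed by the $b$-translate of a path from $y$ to $b'y$ is a path from $y$ to $bb'y$. Moving one point of the configuration once around the puncture $x$ shows that $\chi_{x,x'}$ is surjective.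

Let $x=(\frac12,0)$, $x'=(0,\frac12)$, $x''=(\frac12,\frac12)$, and $\chi=\chi_{x,x'}$. Modulo $2$, $J$ exchanges the coordinates, so $J$ interchanges $x$ and $x'$. And $\omega$ maps $x\mapsto x'\mapsto x''\mapsto x$.

**Step 3: $\chi$ vanishes on $\Gamma_4$.** Let $b\in\Gamma_4$. It preserves the connected space $Y^{\sigma_4^0}\subset Y^{\sigma_2}$. Choose $y$ and a path from $y$ to $by$ there; the resulting loop consists of $J$-invariant $m$-subsets of $S$. Take $\tau=i$, which $J$ fixes, so that $J$ acts holomorphically. The function $h_{x,x'}\circ J$ has its zero at $J^{-1}x=x'$ and its pole at $J^{-1}x'=x$. So $h_{x,x'}\circ J=c/h_{x,x'}$ for a constant $c$. On a $J$-invariant set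
$$\prod_ih_{x,x'}(s_i)=\prod_ih_{x,x'}(Js_i)=\frac{c^m}{\prod_ih_{x,x'}(s_i)}.$$
So the square of the product equals $c^m$ along the loop. The product is then constant along the loop, and $\chi(b)=0$.

**Step 4: $\chi$ vanishes on $\Gamma_6$.** In the same way $b\in\Gamma_6$ is represented by a loop of $\omega$-invariant $m$-subsets of $S$. Take $\tau=\rho$, which $\omega$ fixes. The function $h_{x,x'}\circ\omega$ has its zero at $\omega^{-1}x$ and its pole at $\omega^{-1}x'$, so it is a constant multiple of $h_{\omega^{-1}x,\omega^{-1}x'}$. Since the sets are invariant, the products of $h_{x,x'}$ and of $h_{\omega^{-1}x,\omega^{-1}x'}$ over them differ by a constant factor. The same applies to $\omega^{-1}x,\omega^{-1}x'$. Hence on this element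
$$\chi_{x,x'}=\chi_{\omega^{-1}x,\omega^{-1}x'}=\chi_{\omega^{-2}x,\omega^{-2}x'},\qquad\text{i.e.}\qquad\chi_{x,x'}=\chi_{x'',x}=\chi_{x',x''}.$$
The product $h_{x,x'}h_{x',x''}h_{x'',x}$ has no zeros or poles, so it is constant, and the three values add up to $0$. Thus $3\chi(b)=0$ and $\chi(b)=0$.

**Step 5: infinitely many classes.** As $\chi$ is a homomorphism that vanishes on $\Gamma_4$ and $\Gamma_6$, it is constant on double cosets, and it induces a surjection $\Gamma_4\backslash\Gamma_2/\Gamma_6\to\mathbb Z$. So there are infinitely many homotopy classes of sections of degree $n=d^2k$. By the estimate $J_2(l)\ge l^2/2$ of Section 3, there are only finitely many sets $I$ with $d^2\sum_{l\in I}J_2(l)=n$, hence only finitely many torsion sections of that degree. Infinitely many classes therefore contain no torsion section. With $d=3$ and Section 13 we get the statement for cubics: the torsion sections exhaust all homotopy classes for $n=9,27,36$, and for no other $n$ for which sections exist. This completes the proof of Theorem 3. $\blacksquare$
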